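\title{Dimension-free constants in the geometric characterization of Carleson measures for the Drury--Arveson space}

\begin{abstract}
Arcozzi, Rochberg and Sawyer characterized the Carleson measures of the Drury--Arveson space $H^2_n$ by two conditions on tents, with constants that depend on the dimension $n$. We show that the constants can be taken independent of $n$, that the result holds on the unit ball of an infinite-dimensional separable Hilbert space as well, and that for finite measures a single, weaker testing condition suffices. The proof is a good-$\lambda$ argument for the operator with kernel $\operatorname{Re}\,(1-\langle x,y\rangle)^{-1}$. It uses the positivity, size and smoothness of this kernel and Vitali's covering lemma; the scales at which the measure fails to be doubling contribute a convergent geometric series.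
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{B}_n$ be the open unit ball of $\mathbb{C}^n$ and $\langle z,w\rangle=\sum_{j=1}^n z_j\overline{w_j}$. The Drury--Arveson Hardy space $H^2_n$ is the Hilbert space of holomorphic functions on $\mathbb{B}_n$ with reproducing kernel
\[
k_w(z)=\frac{1}{1-\langle z,w\rangle}.
\]
For $n=1$ it is the Hardy space of the disc. A positive Borel measure $\mu$ on $\mathbb{B}_n$ is a \emph{Carleson measure} for $H^2_n$ if
\[
\|\mu\|:=\sup_{\|h\|_{H^2_n}\le 1}\Big(\int|h|^2\,d\mu\Big)^{1/2}<\infty ,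
\]
that is, if $H^2_n$ embeds boundedly into $L^2(\mu)$.

A geometric characterization replaces the supremum over functions by a supremum over simple sets. For $w\ne0$ let $Pw=w/|w|$ and define the \emph{tent}
\[
T(w)=\{z\in\mathbb{B}_n:\ |1-\langle z,Pw\rangle|\le 1-|w|\},\qquad T(0)=\mathbb{B}_n .
\]
If $Pw=e_1$ and $h=1-|w|$, then $T(w)$ consists of the points $(z_1,z')$ of the ball with $|1-z_1|\le h$, and these satisfy $|z'|^2<1-|z_1|^2\le 2h$: a tent has size $h$ in one complex direction and size at most $\sqrt{2h}$ in the others. With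
\[
K(x,y)=\operatorname{Re}\frac{1}{1-\langle x,y\rangle}
\]
put
\begin{align*}
A(\mu)&=\sup_{w}\Big(\frac{\mu(T(w))}{1-|w|^2}\Big)^{1/2},\\
B(\mu)&=\sup_{w:\ \mu(T(w))>0}\Big(\frac{1}{\mu(T(w))}\int_{T(w)}\Big|\int_{T(w)}K(x,y)\,d\mu(y)\Big|^2d\mu(x)\Big)^{1/2},
\end{align*}
with values in $[0,\infty]$ and $B(0)=0$. As we recall in Section~\ref{sec:testing}, $A(\mu)$ arises from testing the embedding $J:H^2_n\to L^2(\mu)$ on the kernels $k_w$, which are large on $T(w)$, and $B(\mu)$ from testing the operator $JJ^*$, whose kernel has real part $K$, on indicators of tents. Under $\mu\mapsto t\mu$ the quantities $\|\mu\|$, $A(\mu)$ and $\sqrt{B(\mu)}$ all scale like $t^{1/2}$. Arcozzi, Rochberg and Sawyer \cite{ARS} proved that for each $n$ there are constants $0<c_n\le C_n<\infty$ such that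
\[
c_n\|\mu\|\le A(\mu)+\sqrt{B(\mu)}\le C_n\|\mu\|
\]
for every positive Borel measure $\mu$ on $\mathbb{B}_n$. The constants obtained in their proof depend on $n$, and they state in \cite{ARS} that they do not know whether this dependence can be removed. The question is thus: \emph{can $c_n$ and $C_n$ be replaced by absolute constants?}

There are reasons to guess either answer. The kernel and the tents are given by the same formula in every dimension, and $\|\mu\|$ does not change when $\mathbb{B}_n$ is regarded as a subset of $\mathbb{B}_{n+1}$ (apply \eqref{eq:pullback} below to the inclusion map). On the other hand, the geometry of tents degenerates as $n$ grows. The tents $T(\frac34e_j)$, $1\le j\le n$, are pairwise disjoint, since a point of two of them would have two coordinates of modulus at least $\frac34$ and hence norm greater than $1$. So a tent of height $1$ contains $n$ disjoint tents of height $\frac14$, and the measure $\frac1n\sum_j\delta_{3e_j/4}$ gives mass $1$ to the former and $\frac1n$ to each of the latter.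 No doubling constant is uniform in $n$, and an argument that relies on one pays for it in $c_n$.

The answer is yes, and the natural setting has no finite dimension in it. Let $E$ be a separable complex Hilbert space with $1\le\dim E\le\infty$ and inner product $\langle z,w\rangle$ linear in $z$, let $\mathbb{B}$ be its open unit ball, and let $\mathcal{H}$ be the reproducing kernel Hilbert space on $\mathbb{B}$ with kernel $k_w(z)=(1-\langle z,w\rangle)^{-1}$; for $E=\mathbb{C}^n$ this is $H^2_n$. \emph{Measure} means positive Borel measure on $\mathbb{B}$. The definitions of $\|\mu\|$, $T(w)$, $K$, $A(\mu)$, $B(\mu)$ carry over verbatim. A constant is \emph{absolute} if it depends on nothing, in particular neither on $E$ nor on $\mu$.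

\begin{theorem}\label{thm:main}
There is an absolute constant $c>0$ such that for every $\mathbb{B}$ (in particular for every $\mathbb{B}_n$, $n\ge1$) and every measure $\mu$ on $\mathbb{B}$,
\[
c\,\|\mu\|\le A(\mu)+\sqrt{B(\mu)}\le 2\,\|\mu\| .
\]
The constant $2$ is sharp in every dimension.
\end{theorem}

For finite $\mu$ let
\[
b(\mu)=\sup_{w:\ \mu(T(w))>0}\frac{1}{\mu(T(w))}\int_{T(w)}\int_{T(w)}K\,d\mu\,d\mu ,\qquad b(0)=0 .
\]

\begin{theorem}\label{thm:strong}
There is an absolute constant $C_*$ such that for every $\mathbb{B}$ and every finite measure $\mu$ on $\mathbb{B}$,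
\[
b(\mu)\le B(\mu)\le\|\mu\|^2\le C_*\,b(\mu),\qquad A(\mu)^2\le\min\big(\|\mu\|^2,\,4\,b(\mu)\big).
\]
The constant $1$ in the inequalities $b\le\|\mu\|^2$, $B\le\|\mu\|^2$ and $A\le\|\mu\|$ is sharp.
\end{theorem}

So for finite measures the term $A(\mu)$ is redundant, and the $L^2$-testing in $B(\mu)$ can be weakened to $\int_T\int_TK\,d\mu\,d\mu\le b\,\mu(T)$. Because the constants are absolute and $\dim E=\infty$ is allowed, the result transfers to every kernel that factors through a ball.

\begin{corollary}\label{cor:pick}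
Let $X$ be a measurable space, $\varphi:X\to\mathbb{B}$ measurable, and $\mathcal{H}_k$ the reproducing kernel Hilbert space on $X$ with kernel $k(x,y)=(1-\langle\varphi(x),\varphi(y)\rangle)^{-1}$. For every finite measure $\mu$ on $X$, the quantity $\sup_{\|f\|_{\mathcal{H}_k}\le1}\int|f|^2\,d\mu$ is comparable, with absolute constants, to
\[
\sup_T\ \frac{1}{\mu(\varphi^{-1}T)}\int_{\varphi^{-1}T}\int_{\varphi^{-1}T}\operatorname{Re}k\,d\mu\,d\mu ,
\]
where $T$ ranges over the tents of $\mathbb{B}$ with $\mu(\varphi^{-1}T)>0$.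
\end{corollary}

By the Agler--McCarthy theorem, every irreducible complete Pick kernel normalized at a point has the form in Corollary~\ref{cor:pick}, up to the size of $E$.

Section~\ref{sec:testing} proves all inequalities except $\|\mu\|^2\le C_*b(\mu)$ and the lower bound in Theorem~\ref{thm:main}, and reduces these to an $L^2$ bound for the positive operator with kernel $K$ (Proposition~\ref{prop:main}). Section~\ref{sec:examples} shows on a sphere what the obstacle is and on a radius how the good-$\lambda$ method overcomes it. Sections~\ref{sec:geometry} and~\ref{sec:tools} supply dimension-free tools, and Section~\ref{sec:goodlambda} proves Proposition~\ref{prop:main}.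

\section{Testing on kernels and on tents}\label{sec:testing}

\subsection*{The space and the kernel}
The function $(z,w)\mapsto k_w(z)=\sum_{m\ge0}\langle z^{\otimes m},w^{\otimes m}\rangle$ is positive definite on $\mathbb{B}$, and $\mathcal{H}$ is the unique Hilbert space of functions on $\mathbb{B}$ that contains the $k_w$ and satisfies $h(w)=\langle h,k_w\rangle_{\mathcal{H}}$ for $h\in\mathcal{H}$. Hence
\begin{equation}\label{eq:eval}
\|k_w\|^2=k_w(w)=\frac{1}{1-|w|^2},\qquad |h(w)|\le\|h\|\,(1-|w|^2)^{-1/2},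
\end{equation}
the constant $1=k_0$ has norm $1$, and every $h\in\mathcal{H}$ is continuous, because $|h(z)-h(w)|^2\le\|h\|^2\big(k_z(z)+k_w(w)-2\operatorname{Re}k_w(z)\big)$. Since $E$ is separable, the Borel $\sigma$-algebra of $\mathbb{B}\times\mathbb{B}$ is the product $\sigma$-algebra, so Tonelli's theorem applies to nonnegative Borel functions on $\mathbb{B}\times\mathbb{B}$ and finite measures. This is the only use of separability.

For $x,y\in\overline{\mathbb{B}}$ let $\rho(x,y)=|1-\langle x,y\rangle|=\rho(y,x)$. Expanding $|x-y|^2$ gives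
\[
\operatorname{Re}(1-\langle x,y\rangle)=\tfrac12\big(|x-y|^2+(1-|x|^2)+(1-|y|^2)\big).
\]
The left side is at most $\rho(x,y)$, and $K=\operatorname{Re}(1-\langle x,y\rangle)/\rho^2$. Together with $|\langle x,y\rangle|\le|x||y|$ this yields
\begin{equation}\label{eq:basic}
\max(1-|x|,1-|y|)\le\rho(x,y)\le2,\qquad |x-y|^2\le2\rho(x,y)\qquad(x,y\in\overline{\mathbb{B}}),
\end{equation}
\begin{equation}\label{eq:size}
0<K(x,y)=K(y,x)\le\frac{1}{\rho(x,y)}\qquad(x,y\in\mathbb{B}).
\end{equation}
For a finite measure $\mu$ and a Borel function $f\ge0$ write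
\[
Sf(x)=\int K(x,y)f(y)\,d\mu(y),\qquad x\in\mathbb{B}.
\]

\begin{lemma}\label{lem:tentkernel}
If $z\in T(w)$, then $|k_w(z)|\ge\dfrac{1}{1-|w|^2}$ and $\operatorname{Re}k_w(z)\ge\dfrac{1}{(1-|w|)(1+|w|)^2}$.
\end{lemma}

\begin{proof}
For $w=0$ both sides equal $1$. For $w\ne0$ let $\zeta=\langle z,Pw\rangle$, so that $|\zeta|\le1$, $|1-\zeta|\le1-|w|$ and $k_w(z)=(1-|w|\zeta)^{-1}$. Then
\[
|1-|w|\zeta|=\big|(1-|w|)+|w|(1-\zeta)\big|\le(1-|w|)(1+|w|)=1-|w|^2 ,
\]
which is the first bound, and $\operatorname{Re}k_w(z)=\operatorname{Re}(1-|w|\zeta)/|1-|w|\zeta|^2\ge(1-|w|)/(1-|w|^2)^2$, which is the second.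
\end{proof}

The next lemma is a substitute for the adjoint $J^*$ that makes sense before $J$ is known to be bounded.

\begin{lemma}\label{lem:form}
Let $\mu$ be finite and let $g$ be a bounded Borel function vanishing outside $\{|z|\le R\}$ for some $R<1$. There is $u_g\in\mathcal{H}$, linear in $g$, with $\langle h,u_g\rangle_{\mathcal{H}}=\int h\bar g\,d\mu$ for all $h\in\mathcal{H}$, and $u_g(z)=\int\overline{k_z}\,g\,d\mu$. If $g$ is real, then
\[
\|u_g\|^2=\iint K(x,y)g(x)g(y)\,d\mu(x)\,d\mu(y).
\]
\end{lemma}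

\begin{proof}
By \eqref{eq:eval}, $|\int h\bar g\,d\mu|\le(1-R^2)^{-1/2}\|g\|_{L^1(\mu)}\|h\|$, so $u_g$ exists by the Riesz representation theorem. Taking $h=k_z$ and conjugating gives the formula for $u_g(z)$. Taking $h=u_g$ gives $\|u_g\|^2=\iint\overline{k_x(y)}\,g(y)g(x)\,d\mu\,d\mu$ for real $g$, with a bounded integrand. The left side is real, so $\overline{k_x(y)}$ may be replaced by its real part $K(x,y)$.
\end{proof}

\subsection*{The necessary conditions}

\begin{proposition}\label{prop:easy}
For every measure $\mu$ we have $A(\mu)\le\|\mu\|$. For every finite $\mu$ we have $b(\mu)\le B(\mu)\le\|\mu\|^2$ and $A(\mu)^2\le4\,b(\mu)$.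
\end{proposition}

\begin{proof}
\emph{$A\le\|\mu\|$.} By Lemma~\ref{lem:tentkernel} and \eqref{eq:eval},
\[
\frac{\mu(T(w))}{(1-|w|^2)^2}\le\int|k_w|^2\,d\mu\le\frac{\|\mu\|^2}{1-|w|^2}.
\]

\emph{$b\le B$.} For a tent $T$ with $\mu(T)>0$, the Cauchy--Schwarz inequality gives $\int_TS\mathbf{1}_T\,d\mu\le\mu(T)^{1/2}\|S\mathbf{1}_T\|_{L^2(T,\mu)}\le B(\mu)\,\mu(T)$.

\emph{$B\le\|\mu\|^2$.} Let $\|\mu\|<\infty$, so that the embedding $J:\mathcal{H}\to L^2(\mu)$ is bounded with norm $\|\mu\|$. Then $J^*\mathbf{1}_T(z)=\langle J^*\mathbf{1}_T,k_z\rangle_{\mathcal{H}}=\int_T\overline{k_z}\,d\mu$, whose real part is $S\mathbf{1}_T(z)$. Therefore $\int_T|S\mathbf{1}_T|^2d\mu\le\|JJ^*\mathbf{1}_T\|^2_{L^2(\mu)}\le\|\mu\|^4\mu(T)$.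

\emph{$A^2\le4b$.} Let $T=T(w)$ with $\mu(T)>0$, $T_R=T\cap\{|z|\le R\}$ and $g=\mathbf{1}_{T_R}$. By positivity of $K$, Lemma~\ref{lem:form}, \eqref{eq:eval} and Lemma~\ref{lem:tentkernel},
\[
b\,\mu(T)\ge\int_{T_R}\int_{T_R}K=\|u_g\|^2\ge(1-|w|^2)|u_g(w)|^2\ge(1-|w|^2)\,\frac{\mu(T_R)^2}{(1-|w|)^2(1+|w|)^4},
\]
where we used $|u_g(w)|\ge\operatorname{Re}u_g(w)=\int_{T_R}\operatorname{Re}k_w\,d\mu$. Let $R\uparrow1$ and divide by $\mu(T)$, which is finite: $\mu(T)\le b\,(1+|w|)^2(1-|w|^2)\le4b\,(1-|w|^2)$.
\end{proof}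

The last inequality would be immediate if $K\ge c/h$ held pointwise on a tent of height $h$. It does not: in the disc, $K(r,re^{i\theta})\to\operatorname{Re}(1-e^{-i\theta})^{-1}=\frac12$ as $r\uparrow1$ for every fixed $\theta\in(0,2\pi)$, however small. The lower bound holds only on average, and it comes from the positive definiteness of $k$.

\begin{example}[point masses]\label{ex:point}
Let $\mu=\delta_p$. By \eqref{eq:eval}, with equality for $h=k_p$, we have $\|\mu\|^2=(1-|p|^2)^{-1}$. If $p\in T(w)$ with $w\neq0$, then $1-|w|\ge\rho(p,Pw)\ge1-|p|$, so $|w|\le|p|$; and $p\in T(p)$. Hence $A(\mu)^2=(1-|p|^2)^{-1}$. Finally $B(\mu)=b(\mu)=K(p,p)=(1-|p|^2)^{-1}$. Thus $A=\sqrt B=\sqrt b=\|\mu\|$ and $A+\sqrt B=2\|\mu\|$. For $p=0$ all four quantities equal $1$.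
\end{example}

\subsection*{Reduction to a positive operator}
The kernel $\overline{k_x(y)}$ of $JJ^*$ is complex, but by Lemma~\ref{lem:form} its quadratic form on real functions sees only $K$, and $K$ is positive. So it suffices to bound $S$ on nonnegative functions. The heart of the paper is the following statement.

\begin{proposition}\label{prop:main}
There is an absolute constant $C'$ with the following property. Let $\mu$ be a finite measure with $a:=A(\mu)^2<\infty$ and $b:=b(\mu)<\infty$. Then $\|Sf\|_{L^2(\mu)}\le C'(a+b)\|f\|_{L^2(\mu)}$ for every bounded Borel function $f\ge0$ vanishing outside $\{|z|\le R\}$ for some $R<1$.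
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong} from Proposition~\ref{prop:main}]
We first show that under the hypotheses of Proposition~\ref{prop:main}
\begin{equation}\label{eq:key}
\|\mu\|^2\le2C'(a+b).
\end{equation}
Let $h\in\mathcal{H}$, $R<1$ and $g=h\mathbf{1}_{\{|z|\le R\}}=g_1+ig_2$ with $g_1,g_2$ real; $g$ is bounded by \eqref{eq:eval}. Norms of $g,g_j$ are taken in $L^2(\mu)$. By Lemma~\ref{lem:form}, positivity of $K$ and Proposition~\ref{prop:main},
\[
\|u_{g_j}\|^2\le\int|g_j|\,S|g_j|\,d\mu\le C'(a+b)\|g_j\|^2 ,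
\]
so $\|u_g\|^2\le2\|u_{g_1}\|^2+2\|u_{g_2}\|^2\le2C'(a+b)\|g\|^2$. Then
\[
\|g\|^2=\int h\bar g\,d\mu=\langle h,u_g\rangle_{\mathcal{H}}\le\|h\|\,\big(2C'(a+b)\big)^{1/2}\|g\| ,
\]
that is, $\int_{|z|\le R}|h|^2d\mu\le2C'(a+b)\|h\|^2$. Letting $R\uparrow1$ gives \eqref{eq:key}.

\emph{Theorem~\ref{thm:strong}.} Proposition~\ref{prop:easy} contains everything except $\|\mu\|^2\le C_*b$ and sharpness. If $b<\infty$, then $a\le4b<\infty$, and \eqref{eq:key} gives $\|\mu\|^2\le10C'b$. Sharpness is Example~\ref{ex:point}.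

\emph{Theorem~\ref{thm:main}.} If $\mu(\mathbb{B})=\infty$, then $A(\mu)=\infty$ (take $w=0$) and $\|\mu\|=\infty$ (take $h=1$), so both inequalities hold whatever value in $[0,\infty]$ the expression $B(\mu)$ is given. Let $\mu$ be finite. The upper bound follows from Proposition~\ref{prop:easy} and is sharp by Example~\ref{ex:point}. For the lower bound we may assume $A,B<\infty$. Then $b\le B<\infty$, and \eqref{eq:key} gives $\|\mu\|^2\le2C'(A^2+B)\le2C'(A+\sqrt B)^2$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:pick}]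
The functions $k(\cdot,y)$ span a dense subspace of $\mathcal{H}_k$ and have the same inner products as the functions $k_{\varphi(y)}\in\mathcal{H}$. So $k(\cdot,y)\mapsto k_{\varphi(y)}$ extends to an isometry $V:\mathcal{H}_k\to\mathcal{H}$, and $V^*F(x)=\langle F,Vk(\cdot,x)\rangle_{\mathcal{H}}=F(\varphi(x))$. The adjoint of an isometry maps the closed unit ball onto the closed unit ball (it is a contraction, and $f=V^*Vf$). With the push-forward $\varphi_*\mu=\mu(\varphi^{-1}\,\cdot\,)$, a finite measure on $\mathbb{B}$, we obtain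
\begin{equation}\label{eq:pullback}
\sup_{\|f\|_{\mathcal{H}_k}\le1}\int|f|^2d\mu=\sup_{\|F\|_{\mathcal{H}}\le1}\int|F\circ\varphi|^2d\mu=\|\varphi_*\mu\|^2 .
\end{equation}
Since $\operatorname{Re}k(x,y)=K(\varphi(x),\varphi(y))$, the supremum over tents in the corollary is $b(\varphi_*\mu)$. Apply Theorem~\ref{thm:strong} to $\varphi_*\mu$.
\end{proof}

\section{A sphere and a radius}\label{sec:examples}

The first example shows that the size bound \eqref{eq:size} and the condition $A(\mu)<\infty$ control $S$ only one scale at a time, so that a testing condition is needed to control the sum over scales.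

\begin{example}[a real sphere]\label{ex:sphere}
Let $0<r<1$ and let $\mu_r$ be the normalized surface measure on $rS^2\subset\mathbb{R}^3\subset\mathbb{C}^3$. We use Archimedes' theorem: if $\sigma$ is uniformly distributed on $S^2$ and $e\in S^2$, then $\sigma\cdot e$ is uniformly distributed on $[-1,1]$. Let $w\ne0$, $h=1-|w|$, $Pw=u+iv$ with $u,v\in\mathbb{R}^3$. If $r\sigma\in T(w)$, then $1-r\,\sigma\cdot u\le h$, so $u\ne0$ and $\sigma\cdot u/|u|\ge1-h$. Hence $\mu_r(T(w))\le h/2\le1-|w|^2$, and $A(\mu_r)=1$, attained at $w=0$. For $x,y\in rS^2$ the inner product is real, so $K=1/\rho$, and for fixed $x$ the value $\rho(x,y)$ is uniformly distributed on $[1-r^2,1+r^2]$. Each shell $s<\rho\le2s$ within this range contributes exactly $\frac{\log2}{2r^2}$ to $S1(x)$, and in total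
\[
S1(x)=\frac{1}{2r^2}\log\frac{1+r^2}{1-r^2}=:L_r\qquad(x\in rS^2).
\]
Testing on $T(0)$ gives $\|\mu_r\|^2\ge b(\mu_r)\ge L_r\to\infty$ as $r\uparrow1$, while $A(\mu_r)=1$.
\end{example}

In this example Proposition~\ref{prop:main} follows from Schur's test: if $S1\le L$ $\mu$-almost everywhere, then $(Sf)^2\le S1\cdot S(f^2)$ by Cauchy--Schwarz, and symmetry gives $\|Sf\|_2^2\le L\int f^2S1\,d\mu\le L^2\|f\|_2^2$. In general, however, $b(\mu)$ bounds only averages of $S\mathbf{1}_T$, and $S1$ can be unbounded. The way around this is to give up control of $Sf$ everywhere and to control it on a fixed proportion of each level set. The following standard principle converts such information into a norm bound.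

\begin{lemma}[good-$\lambda$ principle]\label{lem:principle}
Let $F,\Phi\ge0$ be measurable with $F\in L^2(\mu)$, and let $\varepsilon,\gamma,q>0$. If
\[
\mu\big(F>(1+\varepsilon)\lambda,\ \Phi\le\gamma\lambda\big)\le q\,\mu(F>\lambda)\qquad\text{for all }\lambda>0,
\]
then $\big((1+\varepsilon)^{-2}-q\big)\|F\|_2^2\le\gamma^{-2}\|\Phi\|_2^2$.
\end{lemma}

\begin{proof}
We have $\mu(F>(1+\varepsilon)\lambda)\le q\,\mu(F>\lambda)+\mu(\Phi>\gamma\lambda)$. Integrate against $2\lambda\,d\lambda$, using $\|F\|_2^2=\int_0^\infty2\lambda\,\mu(F>\lambda)\,d\lambda$, to get $(1+\varepsilon)^{-2}\|F\|_2^2\le q\|F\|_2^2+\gamma^{-2}\|\Phi\|_2^2$, and subtract the finite quantity $q\|F\|_2^2$.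
\end{proof}

Any $q<1$ is useful, however close to $1$, provided $\varepsilon$ can then be taken so small that $(1+\varepsilon)^{-2}>q$. Here is the method in the simplest case where Schur's test with the function $1$ fails.

\begin{example}[a radius]\label{ex:radius}
Let $n=1$ and let $\mu$ be Lebesgue measure on $[0,1)$. For $x,t\in[0,1)$ we have $K(x,t)=(1-xt)^{-1}\le1/\max(1-x,1-t)$. A point $t\in T(w)$ has $1-t\le1-|w|$, so $A(\mu)=1$. A tent is convex, so it meets $[0,1)$ in an interval of some length $\ell$; measuring distances $u,v$ from its right endpoint, the double integral of $K$ is at most $\int_0^\ell\int_0^\ell du\,dv/\max(u,v)=2\ell$. So $b(\mu)\le2$. Yet $S1(x)=x^{-1}\log\frac{1}{1-x}$ is unbounded.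

Let $f$ be as in Proposition~\ref{prop:main} and let
\[
Nf(x)=\sup_{1-x\le s\le1}\frac1s\int_{1-s}^1f(t)\,dt ,
\]
a nondecreasing function that is dominated by the uncentered Hardy--Littlewood maximal function and hence bounded on $L^2$. Fix $\lambda>0$ and $0<\varepsilon<1$, put $\Omega=\{Sf>\lambda\}$ and $D=\{Sf>(1+\varepsilon)\lambda,\ Nf\le\varepsilon\lambda/3\}$, and suppose $x_*\in D$. We claim that $\mu(D)\le\frac12\mu(\Omega)$. On $[0,1)$ the function $Sf$ is continuous and nondecreasing, so either $\Omega=[0,1)$, or $\Omega=(x_0,1)$ with $Sf(x_0)\le\lambda$.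

If $\Omega=[0,1)$, let $G=[0,\frac12]$. On $G$ we have $Sf\le2\int_0^1f\le2Nf(x_*)<\lambda$, so $D\subset\Omega\setminus G$.

Otherwise let $h=1-x_0$ and $G=(1-h,1-\frac h2]$. For $x\in G$,
\[
Sf(x)-Sf(x_0)=\int_0^1\frac{(x-x_0)\,t}{(1-xt)(1-x_0t)}\,f(t)\,dt .
\]
For $1-t\le h$ the kernel is at most $\frac{h/2}{(h/2)h}=\frac1h$, so this \emph{near part} contributes at most $Nf(x_0)$. For $2^mh<1-t\le2^{m+1}h$, $m\ge0$, the kernel is at most $\frac h2(2^mh)^{-2}$ and $f$ has integral at most $2^{m+1}h\,Nf(x_0)$, so the \emph{far part} contributes at most $\sum_m2^{-m}Nf(x_0)=2Nf(x_0)$. Since $x_0<x_*$, we get $Sf(x)\le\lambda+3Nf(x_*)\le(1+\varepsilon)\lambda$ on $G$, and again $D\subset\Omega\setminus G$.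

In both cases $G$ is half of $\Omega$, which proves the claim. Lemma~\ref{lem:principle} with $q=\frac12$ and $\varepsilon=\frac14$ bounds $\|Sf\|_2$ by an absolute multiple of $\|Nf\|_2$.
\end{example}

The scheme of the example is: compare $Sf$ on $\Omega$ with its value at a nearby point outside $\Omega$; the far part of the difference is summable by smoothness of the kernel; the near part is small on a \emph{big piece} $G$ of $\Omega$. In general the far part is handled in the same way (Lemma~\ref{lem:far}), but three features of the radius are lost.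

First, $\Omega$ is no longer a single interval and must be exhausted by disjoint balls. We use Vitali's lemma, which needs only a quasi-triangle inequality and finiteness of $\mu$.

Second, on the radius the near part is bounded pointwise on $G$, because $G$ stays at distance $h/2$ from the boundary. On the sphere of Example~\ref{ex:sphere} all mass is equally close to the boundary and no such $G$ exists. Instead, the testing condition produces a big piece $G$ of a ball with $S\mathbf{1}_G$ bounded everywhere (Lemma~\ref{lem:big}), and the duality $\int_GSf\,d\mu=\int f\,S\mathbf{1}_G\,d\mu$ makes the near part small on most of $G$.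

Third, both of these steps compare the mass of a ball with the mass of a dilate, and $\mu$ need not be doubling. The remedy is to shrink the ball at each point until a doubling scale is reached. If the radius drops by a factor $\kappa$ and the mass by a factor at least $\kappa^2$, then the ratio of mass to radius, which bounds the contribution of a scale, drops by a factor $\kappa$. So the skipped scales cost only a geometric series (Lemma~\ref{lem:radius}).

\section{The geometry of $|1-\langle x,y\rangle|$}\label{sec:geometry}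

The function $\rho$ plays the role of a distance. It satisfies a quasi-triangle inequality with an absolute constant, and $K$ is H\"older continuous of order $\frac12$ with respect to it. It does not vanish on the diagonal: $\rho(x,x)=1-|x|^2$.

\begin{lemma}\label{lem:triangle}
For $x,y,z\in\overline{\mathbb{B}}$, $\ \rho(x,z)\le3\big(\rho(x,y)+\rho(y,z)\big)$.
\end{lemma}

\begin{proof}
Write $y=te$ with $|e|=1$, $0\le t\le1$, and $x=x_1e+x'$, $z=z_1e+z'$ with $x',z'\perp e$. Then $\rho(x,y)=|1-tx_1|\ge1-t|x_1|$, $\rho(y,z)=|1-tz_1|\ge1-t|z_1|$, and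
\[
\rho(x,z)\le|1-x_1\overline{z_1}|+|x'||z'|\le|1-x_1|+|1-z_1|+|x'||z'| ,
\]
because $1-x_1\overline{z_1}=(1-x_1)+x_1(1-\overline{z_1})$. Now $|1-x_1|\le|1-tx_1|+(1-t)|x_1|\le|1-tx_1|+(1-t|x_1|)\le2\rho(x,y)$, and the same computation gives $|1-z_1|\le2\rho(y,z)$. Also $|x'|^2\le1-|x_1|^2\le2(1-t|x_1|)\le2\rho(x,y)$ and $|z'|^2\le2\rho(y,z)$, so $|x'||z'|\le\frac12(|x'|^2+|z'|^2)\le\rho(x,y)+\rho(y,z)$.
\end{proof}

\begin{lemma}\label{lem:smooth}
If $x,x',y\in\mathbb{B}$ and $100\,\rho(x,x')\le\rho(x,y)$, then
\[
|K(x,y)-K(x',y)|\le10\,\rho(x,x')^{1/2}\rho(x,y)^{-3/2}.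
\]
\end{lemma}

\begin{proof}
Let $p=\rho(x,x')$ and $R=\rho(x,y)$, so $\sqrt{p}\le\sqrt R/10$. Write $\langle x-x',y\rangle=\langle x-x',y-x\rangle+\langle x-x',x\rangle$. By \eqref{eq:basic} the first term has modulus at most $\sqrt{2p}\sqrt{2R}$. The second equals $(1-\langle x',x\rangle)-(1-|x|^2)$ and has modulus at most $p+2(1-|x|)\le3p$. Hence $|\langle x,y\rangle-\langle x',y\rangle|\le2\sqrt{pR}+3p\le5\sqrt{pR}\le R/2$. It follows that $\rho(x',y)\ge R/2$ and
\[
\Big|\frac{1}{1-\langle x,y\rangle}-\frac{1}{1-\langle x',y\rangle}\Big|=\frac{|\langle x,y\rangle-\langle x',y\rangle|}{\rho(x,y)\rho(x',y)}\le\frac{5\sqrt{pR}}{R^2/2}=10\,p^{1/2}R^{-3/2}.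
\]
Take real parts.
\end{proof}

For $x\in\mathbb{B}$ and $r>0$ let
\[
U(x,r)=\{y\in\mathbb{B}:\ \rho(x,y)\le r\}.
\]
By \eqref{eq:basic}, $U(x,r)$ is empty if $r<1-|x|$ and equals $\mathbb{B}$ if $r\ge2$. It contains its center only if $r\ge1-|x|^2$.

\emph{From now on $\mu$, $a$, $b$ are as in Proposition~\ref{prop:main}, and $\mu\neq0$.} Testing on $T(0)$ shows $a\ge\mu(\mathbb{B})>0$ and, since $K>0$, also $b>0$. The hypotheses concern tents, whereas the argument needs balls about arbitrary points; the next lemma translates.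

\begin{lemma}\label{lem:balls}
Let $x\in\mathbb{B}$ and $r>0$.
\begin{enumerate}
\item[(i)] $\mu(U(x,r))\le12\,a\,r$.
\item[(ii)] If $U(x,r)\ne\emptyset$, there is a tent $T$ with $U(x,r)\subset T\subset U(x,21r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume $U(x,r)\ne\emptyset$, so $1-|x|\le r$. If $6r\ge1$, take $T=T(0)=\mathbb{B}=U(x,21r)$; then $\mu(T)\le a\le6ar$. If $6r<1$, then $x\ne0$. Let $\xi=Px$, so $\rho(x,\xi)=1-|x|\le r$, and take $T=T((1-6r)\xi)=\{y\in\mathbb{B}:\rho(y,\xi)\le6r\}$. By Lemma~\ref{lem:triangle}, $y\in U(x,r)$ implies $\rho(y,\xi)\le3(r+r)=6r$, and $y\in T$ implies $\rho(x,y)\le3(r+6r)=21r$. Finally $\mu(T)\le a\big(1-(1-6r)^2\big)\le12ar$.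
\end{proof}

\section{Covering, maximal function and big pieces}\label{sec:tools}

\subsection*{Vitali's lemma}
The usual proof goes through with two adjustments. The balls need not contain their centers, so we cover the centers by way of a common point of two balls; and countability comes from the finiteness of $\mu$ rather than from the geometry of the space.

\begin{lemma}\label{lem:vitali}
Let $D\subset\mathbb{B}$, and for each $x\in D$ let $0<r_x\le2$ with $\mu(U(x,r_x))>0$. There are countably many $x_i\in D$ such that, with $r_i=r_{x_i}$, the balls $U(x_i,r_i)$ are pairwise disjoint and $D\subset\bigcup_iU(x_i,9r_i)$.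
\end{lemma}

\begin{proof}
Let $D_k=\{x\in D:2^{-k}<r_x\le2^{1-k}\}$, $k\ge0$. Inductively, choose by Zorn's lemma a maximal set $I_k\subset D_k$ such that the balls $U(x,r_x)$, $x\in I_0\cup\dots\cup I_k$, are pairwise disjoint. The chosen balls are disjoint with positive measure and $\mu$ is finite, so $\bigcup_kI_k=\{x_i\}$ is countable. Let $x\in D_k$. By maximality, and because $U(x,r_x)\neq\emptyset$ in case $x$ itself is chosen, there are $x_i\in I_0\cup\dots\cup I_k$ and a point $p\in U(x,r_x)\cap U(x_i,r_i)$. Since $r_x\le2^{1-k}<2r_i$, Lemma~\ref{lem:triangle} gives $\rho(x_i,x)\le3(r_i+r_x)\le9r_i$.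
\end{proof}

\subsection*{A maximal function for a non-doubling measure}
Vitali's lemma covers by ninefold dilates, whose mass cannot be compared with the mass of the disjoint balls. We therefore build the dilation into the maximal function: for Borel $f\ge0$ let
\[
Mf(x)=\sup_{r>0}\frac{1}{\mu(U(x,9r))}\int_{U(x,r)}f\,d\mu\qquad(0/0:=0).
\]
For fixed $r$ the numerator and the denominator are Borel functions of $x$ by Tonelli's theorem. The supremum may be restricted to rational $r$: if the numerator is positive at $r$ and $r'\downarrow r$, the numerator does not fall below its value at $r$ and the denominator converges to its positive value at $r$. So $Mf$ is Borel. Also $Mf\le\sup f$, $M$ is subadditive, and by Lemma~\ref{lem:balls}(i)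
\begin{equation}\label{eq:max}
\int_{U(x,r)}f\,d\mu\le Mf(x)\,\mu(U(x,9r))\le108\,a\,r\,Mf(x).
\end{equation}

\begin{lemma}\label{lem:maximal}
$\|Mf\|_{L^2(\mu)}^2\le8\,\|f\|_{L^2(\mu)}^2$.
\end{lemma}

\begin{proof}
Let $g\ge0$ be Borel and $s>0$. If $Mg(x)>s$, there is $r_x$ with $\int_{U(x,r_x)}g\,d\mu>s\,\mu(U(x,9r_x))$; then $\mu(U(x,r_x))>0$, and we may take $r_x\le2$ since both balls equal $\mathbb{B}$ for $r\ge2$. Lemma~\ref{lem:vitali} gives
\[
\mu(Mg>s)\le\sum_i\mu(U(x_i,9r_i))\le\frac1s\sum_i\int_{U(x_i,r_i)}g\,d\mu\le\frac1s\int g\,d\mu .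
\]
Apply this with $g=f\mathbf{1}_{\{f>\lambda/2\}}$ and $s=\lambda/2$. Since $Mf\le Mg+\lambda/2$, we get $\mu(Mf>\lambda)\le\frac2\lambda\int_{f>\lambda/2}f\,d\mu$. Integrating against $2\lambda\,d\lambda$ gives $\|Mf\|_2^2\le4\int f\cdot2f\,d\mu$.
\end{proof}

\subsection*{Far parts}
Example~\ref{ex:sphere} shows that $\int K(x,y)f(y)\,d\mu(y)$ may receive comparable contributions from many scales. The \emph{difference} of two such integrals gains a factor $2^{-m/2}$ at the $m$-th scale.

\begin{lemma}\label{lem:far}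
Let $x,x'\in\mathbb{B}$ with $\rho(x,x')\le r$, and let $f\ge0$ be Borel. Then
\[
\int_{\rho(x,y)\ge100r}|K(x,y)-K(x',y)|\,f(y)\,d\mu(y)\le750\,a\,Mf(x).
\]
\end{lemma}

\begin{proof}
Let $s=100r$ and split the domain into the shells $2^ms\le\rho(x,y)<2^{m+1}s$, $m\ge0$. By Lemma~\ref{lem:smooth} and \eqref{eq:max} the integral is at most
\[
\sum_{m\ge0}10\,r^{1/2}(2^ms)^{-3/2}\cdot108\,a\,2^{m+1}s\,Mf(x)=216\,a\,Mf(x)\sum_{m\ge0}2^{-m/2},
\]
and $216\,(2+\sqrt2)<750$.
\end{proof}

\subsection*{Big pieces}
The testing condition bounds the average of $S\mathbf{1}_U$ over a ball $U$. Chebyshev's inequality turns this into a pointwise bound on half of $U$. For the duality argument we need more, namely a bound for $S\mathbf{1}_G$ at \emph{every} point where $f$ may live; it is obtained by comparing an arbitrary point with an almost nearest point of $G$. This lemma is the only place where $b$ enters.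

\begin{lemma}\label{lem:big}
Let $\beta\ge1$ and $U=U(x,r)$ with $\mu(U)>0$ and $\mu(U(x,21r))\le\beta\mu(U)$. There is a Borel set $G\subset U$ with $\mu(G)\ge\frac12\mu(U)$ and
\[
S\mathbf{1}_G\le C_3(\beta b+a)\quad\text{everywhere on }\mathbb{B},\qquad C_3=3200 .
\]
\end{lemma}

\begin{proof}
Let $T$ be the tent from Lemma~\ref{lem:balls}(ii). Since $K\ge0$,
\[
\int_US\mathbf{1}_U\,d\mu\le\int_T\int_TK\,d\mu\,d\mu\le b\,\mu(T)\le b\,\mu(U(x,21r))\le\beta b\,\mu(U).
\]
Let $G=\{y\in U:S\mathbf{1}_U(y)\le2\beta b\}$. By Chebyshev's inequality $\mu(U\setminus G)\le\frac12\mu(U)$, and $S\mathbf{1}_G\le S\mathbf{1}_U\le2\beta b$ on $G$.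

Let $p\in\mathbb{B}$ and $d=\inf_{y\in G}\rho(p,y)$. Then $d\ge1-|p|>0$, so there is $p'\in G$ with $\rho(p,p')\le2d$. By Lemma~\ref{lem:far} with $f=\mathbf{1}_G$ and $M\mathbf{1}_G\le1$, the points $y\in G$ with $\rho(p,y)\ge200d$ contribute at most $S\mathbf{1}_G(p')+750a\le2\beta b+750a$ to $S\mathbf{1}_G(p)$. The remaining points of $G$ satisfy $d\le\rho(p,y)<200d$; by \eqref{eq:size} and Lemma~\ref{lem:balls}(i) they contribute at most $d^{-1}\cdot12a\cdot200d=2400a$.
\end{proof}

The doubling hypothesis is needed because the test is available only on the tent $T\supset U$. If $\mu(T)$ is much larger than $\mu(U)$, the bound $b\,\mu(T)$ says little about the average over $U$.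

\section{The good-$\lambda$ inequality}\label{sec:goodlambda}

Fix $f$ as in Proposition~\ref{prop:main}. By \eqref{eq:size} and \eqref{eq:basic}, $Sf\le\mu(\mathbb{B})\sup f/(1-R)$, so $Sf$ is a bounded Borel function and lies in $L^2(\mu)$. This a priori finiteness, required by Lemma~\ref{lem:principle}, is the purpose of the restrictions on $f$.

\subsection*{Parameters}
The constants are chosen in the following order. The largest dilation that will occur is $9\cdot100$, the product of the dilations in \eqref{eq:max} and Lemma~\ref{lem:far}, so let $\kappa=900$. The doubling constant must exceed $\kappa$ for the geometric series to converge; let $\beta=\kappa^2$. The covering argument will produce $q=\frac{4\beta}{4\beta+1}<1$. Define $\varepsilon>0$ by $(1+\varepsilon)^{-2}=\frac{1+q}2$. Finally let $C_1=750+43200+24\kappa^2$, $C_2=C_1+750$ and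
\begin{equation}\label{eq:gamma}
\gamma=\min\Big(\frac{\varepsilon}{2C_2a},\ \frac{\varepsilon}{8C_3\beta(\beta b+a)}\Big)\ge\frac{c_0}{a+b},\qquad c_0=\min\Big(\frac{\varepsilon}{2C_2},\ \frac{\varepsilon}{8C_3\beta^2}\Big).
\end{equation}
All of these except $\gamma$ are absolute. For $\lambda>0$ consider the Borel sets
\[
\Omega=\{Sf>\lambda\},\qquad D=\{Sf>(1+\varepsilon)\lambda,\ Mf\le\gamma\lambda\}\subset\Omega .
\]
The goal is $\mu(D)\le q\,\mu(\Omega)$.

\subsection*{Descent to a doubling scale}
At $x\in D$ the natural radius is the distance $\delta$ to the complement of $\Omega$: outside a ball of that size, $Sf(x)$ can be compared with a value that is at most $\lambda$. But $\mu$ need not be doubling at that scale. We show that a smaller radius retains the comparison and is doubling.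

\begin{lemma}\label{lem:radius}
For every $x\in D$ there is $r_x\in(0,2]$ such that
\begin{enumerate}
\item[(a)] $U(x,r_x)\subset\Omega$;
\item[(b)] $\mu(U(x,r_x))>0$ and $\mu(U(x,\kappa r_x))\le\beta\,\mu(U(x,r_x))$;
\item[(c)] $\displaystyle\int_{\rho(x,y)>r_x}K(x,y)f(y)\,d\mu(y)\le\lambda+C_1a\,Mf(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $\Omega=\mathbb{B}$, take $r_x=2$: both balls in (b) equal $\mathbb{B}$, and the domain of integration in (c) is empty. Let $\Omega\ne\mathbb{B}$ and $\delta=\inf_{z\in\mathbb{B}\setminus\Omega}\rho(x,z)$. By \eqref{eq:basic}, $0<1-|x|\le\delta\le2$. Choose $z_0\in\mathbb{B}\setminus\Omega$ with $\rho(x,z_0)\le2\delta$.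

\emph{Large scales.} By Lemma~\ref{lem:far} with $r=2\delta$, and since $K\geq0$,
\[
\int_{\rho(x,y)\ge200\delta}K(x,y)f(y)\,d\mu(y)\le Sf(z_0)+750\,a\,Mf(x)\le\lambda+750\,a\,Mf(x).
\]

\emph{Middle scales.} By \eqref{eq:size} and \eqref{eq:max},
\[
\int_{\delta/2<\rho(x,y)<200\delta}K(x,y)f(y)\,d\mu(y)\le\frac2\delta\cdot108\,a\cdot200\delta\,Mf(x)=43200\,a\,Mf(x).
\]

\emph{Small scales.} Let $t_m=\kappa^{-m}\delta/2$ and $v_m=\mu(U(x,\kappa t_m))$ for $m\ge0$. Call $m$ \emph{doubling} if $\mu(U(x,t_m))>0$ and $v_m\le\beta\mu(U(x,t_m))$, and let $m_0\in\{0,1,\dots\}\cup\{\infty\}$ be the first doubling index, with $m_0=\infty$ if there is none. If $m<m_0$, then either $\mu(U(x,t_m))=0$ or $\beta\mu(U(x,t_m))<v_m$; in both cases $v_{m+1}=\mu(U(x,t_m))\le\beta^{-1}v_m$, because $\kappa t_{m+1}=t_m$. By induction and Lemma~\ref{lem:balls}(i), $v_m\le\beta^{-m}v_0\le\beta^{-m}\,12a\kappa t_0$ for all $m<m_0$. On the shell $t_{m+1}<\rho(x,y)\le t_m$ we have $K\le1/t_{m+1}=\kappa^{m+1}/t_0$, and the first inequality in \eqref{eq:max}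 with $9\le\kappa$ bounds the integral of $f$ over the shell by $Mf(x)\,v_m$. Hence
\[
\sum_{m<m_0}\int_{t_{m+1}<\rho(x,y)\le t_m}K(x,y)f(y)\,d\mu(y)\le12\kappa^2a\,Mf(x)\sum_{m\ge0}\Big(\frac\kappa\beta\Big)^m\le24\kappa^2a\,Mf(x).
\]

\emph{The descent stops.} Suppose $m_0=\infty$. Since $\rho(x,y)\ge1-|x|>0$ for all $y$, the shells exhaust $U(x,\delta/2)$, and the three estimates add up to $Sf(x)\le\lambda+C_1a\,Mf(x)\le\lambda+C_1a\gamma\lambda\le(1+\frac\varepsilon2)\lambda$, contrary to $x\in D$. So $m_0<\infty$. Put $r_x=t_{m_0}\le\delta/2\le1$. Then (b) is the definition of $m_0$; the shells with $m<m_0$ cover $r_x<\rho(x,y)\le\delta/2$, so the three estimates add up to (c); and (a) holds because $r_x<\delta$.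
\end{proof}

With the second inequality in \eqref{eq:max} in place of the decay of $v_m$, every shell would cost the same amount $108\kappa a\,Mf(x)$, and the number of shells is not bounded; this is the logarithm of Example~\ref{ex:sphere}.

\subsection*{A quarter of each ball escapes $D$}
On the ball $U(x,r_x)$ the far part of $Sf$ is still close to $\lambda$, so a point of $D$ in this ball must have a large near part. Duality against a big piece shows that this is rare.

\begin{lemma}\label{lem:escape}
Let $x\in D$, $r=r_x$ and $U=U(x,r)$. Then $\mu(U\setminus D)\ge\frac14\mu(U)$.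
\end{lemma}

\begin{proof}
Let $U^*=U(x,100r)$ and split $f=f_1+f_2$ with $f_1=f\mathbf{1}_{U^*}$. For $y\in U$, Lemma~\ref{lem:far} with $x'=y$, Lemma~\ref{lem:radius}(c) and \eqref{eq:gamma} give
\[
Sf_2(y)\le\int_{\rho(x,z)>100r}K(x,z)f(z)\,d\mu(z)+750\,a\,Mf(x)\le\lambda+C_2a\gamma\lambda\le\big(1+\tfrac\varepsilon2\big)\lambda .
\]
Hence $Sf_1>\frac\varepsilon2\lambda$ on $U\cap D$. By Lemma~\ref{lem:radius}(b) and $21\le\kappa$, Lemma~\ref{lem:big} provides $G\subset U$. By Tonelli's theorem and the symmetry of $K$, then Lemma~\ref{lem:big}, \eqref{eq:max} and Lemma~\ref{lem:radius}(b) with $\kappa=900$,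
\[
\int_GSf_1\,d\mu=\int_{U^*}f\,S\mathbf{1}_G\,d\mu\le C_3(\beta b+a)\,Mf(x)\,\mu(U(x,900r))\le C_3(\beta b+a)\,\gamma\lambda\,\beta\mu(U).
\]
Chebyshev's inequality and \eqref{eq:gamma} give $\mu(G\cap D)\le\frac{2}{\varepsilon\lambda}\,C_3\beta(\beta b+a)\gamma\lambda\,\mu(U)\le\frac14\mu(U)$. Therefore $\mu(U\setminus D)\ge\mu(G)-\mu(G\cap D)\ge\frac14\mu(U)$.
\end{proof}

\begin{proposition}\label{prop:goodlambda}
For every $\lambda>0$, $\ \mu(D)\le q\,\mu(\Omega)$.
\end{proposition}

\begin{proof}
Let $D\ne\emptyset$. Apply Lemma~\ref{lem:vitali} to the radii of Lemma~\ref{lem:radius}, obtaining disjoint balls $U_i=U(x_i,r_i)$ with $D\subset\bigcup_iU(x_i,9r_i)$. Since $9\le\kappa$, Lemma~\ref{lem:radius}(b) gives $\mu(D)\le\beta\sum_i\mu(U_i)$. The sets $U_i\setminus D$ are disjoint and lie in $\Omega\setminus D$ by Lemma~\ref{lem:radius}(a). So Lemma~\ref{lem:escape} yields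
\[
\mu(\Omega)-\mu(D)\ge\sum_i\mu(U_i\setminus D)\ge\frac14\sum_i\mu(U_i)\ge\frac{1}{4\beta}\mu(D),
\]
that is, $\mu(D)\le\frac{4\beta}{4\beta+1}\mu(\Omega)$.
\end{proof}

Note that the disjoint balls $U_i$ are not required to fill a proportion of $\Omega$, which would need doubling at points of $\Omega\setminus D$. They only have to carry mass comparable to $\mu(D)$.

\begin{proof}[Proof of Proposition~\ref{prop:main}]
For $\mu=0$ there is nothing to prove. Otherwise apply Lemma~\ref{lem:principle} with $F=Sf\in L^2(\mu)$ and $\Phi=Mf$; its hypothesis is Proposition~\ref{prop:goodlambda}. Since $(1+\varepsilon)^{-2}-q=\frac{1-q}2$, Lemma~\ref{lem:maximal} and \eqref{eq:gamma} give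
\[
\|Sf\|_2^2\le\frac{16}{(1-q)\gamma^2}\|f\|_2^2\le\frac{16}{(1-q)c_0^2}(a+b)^2\|f\|_2^2 .
\]
So $C'=4/(c_0\sqrt{1-q})$, which is absolute.
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:strong}.

\begin{remark}[the role of positivity]
Taking the real part of the kernel in the testing conditions is what makes the argument work without cancellation. Positivity of $K$ allows the passage from $g_j$ to $|g_j|$ in the proof of \eqref{eq:key}; it lets the test on a tent $T$ control the subsets $U$ and $G$ in Lemma~\ref{lem:big}; and it bounds the truncated integrals at the comparison points in Lemmas~\ref{lem:big}, \ref{lem:radius} and~\ref{lem:escape} by integrals over larger sets, so that no maximal truncated operator has to be estimated.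
\end{remark}

\begin{thebibliography}{1}

\bibitem{ARS}
N.~Arcozzi, R.~Rochberg, E.~Sawyer,
\emph{Carleson Measures for the Drury-Arveson Hardy space and other Besov-Sobolev spaces on Complex Balls},
arXiv:0706.0435 (2007).

\end{thebibliography}
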